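# Jumps of functionals on $V_2^0$ and two subspaces with non-separable dual

## 1. Ramps, bumps, and the jump of a functional at a point

For $0<p<q<1$ let $g_{p,q}$ be the function on $[0,1]$ that equals $0$ on $[0,p]$, is affine on $[p,q]$, and equals $1$ on $[q,1]$. We call it a ramp, and $[p,q]$ its rise. Fix $u\in(0,1)$ and let the rise shrink to $u$ in two ways. If $p<q<u$ and $p\to u$, the ramps converge pointwise to the indicator of $[u,1]$. If $u<p<q$ and $q\to u$, they converge pointwise to the indicator of $(u,1]$. The two limits differ only at the point $u$. For a linear functional $\psi$ consider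
$$\beta_u(\psi)=\lim_{p<q<u,\;p\to u}\psi(g_{p,q})-\lim_{u<p<q,\;q\to u}\psi(g_{p,q}).\tag{1}$$
This number, the jump of $\psi$ at $u$, is the object on which the whole lecture turns. The functionals are those that are bounded for the following norm.

**Definition 1 (the spaces).** A chain in $E\subset[0,1]$ is a finite sequence $t_0<t_1<\dots<t_n$ in $E$. For $f:E\to\mathbb R$ let
$$v_E(f)=\sup\Big(\sum_{i\ge1}|f(t_i)-f(t_{i-1})|^2\Big)^{1/2},$$
the supremum over all chains in $E$. Let $V=V_2$ be the Banach space of all $f:[0,1]\to\mathbb R$ with $f(0)=0$ and $\|f\|=\|f\|_{V_2}=v_{[0,1]}(f)<\infty$. Let $V^0=V_2^0$ be the set of square absolutely continuous functions: those $f\in V$ such that for every $\varepsilon>0$ there is $\delta>0$ with $\sum|f(t_i)-f(t_{i-1})|^2<\varepsilon$ for every partition $0=t_0<\dots<t_n=1$ of mesh less than $\delta$.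

Adding $0$ and $1$ to a chain does not lower the sum, so chains and partitions give the same norm. Clearly $|f(t)|\le\|f\|$ on $V$. The space $V^0$ is closed, because $\sum_P|\Delta f|^2\le2\sum_P|\Delta g|^2+2\|f-g\|^2$ for every partition $P$, and it is separable. Functions in $V^0$ are continuous: two points at distance less than $\delta$ belong to a common partition of mesh less than $\delta$.

Some examples. A monotone $f$ with $f(0)=0$ has norm $|f(1)|$, since a sum of squares of nonnegative numbers is at most the square of their sum; in particular $\|g_{p,q}\|=1$. If a monotone $f$ is also continuous, then $\sum|\Delta f|^2\le\max|\Delta f|\cdot|f(1)|$ shows that $f\in V^0$. The indicator of $[\frac12,1]$ lies in $V$ with norm $1$, but it is discontinuous, so it is not in $V^0$. The norm is a supremum and not a limit: $f(t)=t$ has norm $1$ although its sums over fine partitions tend to $0$.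

**Definition 2 (bump, jump, matrix).** A bump at $u$ is $b=g_{p,q}-g_{p',q'}$ with $p<q<u<p'<q'$. It is a trapezoid with value $1$ at $u$ and support $[p,q']$. For $\psi\in V^{0*}$ the jump $\beta_u(\psi)$ is given by (1). Lemma 6 shows that the limits exist, so $\beta_u(\psi)=\lim\psi(b)$ along bumps at $u$ shrinking to $u$. We write $\delta_x$ for evaluation at $x$. For a bounded operator $T$ from $V^0$ into $V^0$ or into a subspace of it, its matrix is
$$\beta_u^T(x)=\beta_u(T^*\delta_x)=\lim_b\,(Tb)(x),\qquad u\in(0,1),\ x\in[0,1].$$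

For example, $\beta_u(\delta_x)$ is $1$ if $x=u$ and $0$ otherwise. The functional $f\mapsto\int_0^tf$ has jump $0$ everywhere, because integrals of shrinking bumps tend to $0$. So the identity has matrix $1$ on the diagonal and $0$ elsewhere. If $\varphi$ is an increasing homeomorphism of $[0,1]$, then $Tf=f\circ\varphi$ has $\beta^T_u(x)=1$ if $\varphi(x)=u$ and $0$ otherwise. The operator $(Tf)(x)=\int_0^xf$ has zero matrix; it is bounded into $V^0$ because $Tf$ is Lipschitz with constant at most $\|f\|_\infty\le\|f\|$.

Here is what the jumps are for. The dual of $V^0$ is non-separable, and we shall see that the jumps record exactly its non-separable part: an operator on $V^0$ whose adjoint has non-separable range must have uncountably many nonzero matrix columns $\beta_u^T$. This gives a grip on the following two questions, posed in D. Apatsidis, S. A. Argyros, V. Kanellopoulos, "Hausdorff Measures and Functions of Bounded Quadratic Variation", arXiv:0903.2809 (2009). "Subspace" always means closed linear subspace, and an isomorph of $Z$ is a subspace isomorphic to $Z$.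

1. Does every subspace $X$ of $V_2^0$ with $X^*$ non-separable contain an isomorph of $V_2^0$?
2. Is every complemented subspace $X$ of $V_2^0$ with $X^*$ non-separable isomorphic to $V_2^0$?

Both answers are no.

## 2. The loop space $Y$, the Cantor-affine space $X_C$, and the three theorems

**Definition 3 (the loop space).** Put $I_\emptyset=[0,1]$. Given $I_s=[\ell_s,r_s]$ with $s\in2^{<\omega}=\bigcup_n\{0,1\}^n$, let $I_{s0}$ and $I_{s1}$ be the second and the fourth of the five equal closed subintervals of $I_s$. For $\sigma\in2^\omega$ let $t_\sigma$ be the point of $\bigcap_nI_{\sigma|n}$. Let $C_0=\{t_\sigma:\sigma\in2^\omega\}$, $\Gamma_0=\{\ell_s,r_s:s\in2^{<\omega}\}$, and call the intervals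
$$[\ell_s,\ell_{s0}],\qquad[r_{s0},\ell_{s1}],\qquad[r_{s1},r_s]$$
the gaps. Define
$$Y=\{f\in V^0:\ f\text{ affine on every gap, and } f(\ell_s)=f(r_s)\text{ for all }s\in2^{<\omega}\}.$$

For instance $I_0=[\frac15,\frac25]$, $I_1=[\frac35,\frac45]$. A function in $Y$ vanishes at $0$ and $1$, takes equal values at $\frac15$ and $\frac25$, equal values at $\frac35$ and $\frac45$, and so on: over each $I_s$ its graph closes up like a loop. If $x\notin C_0$, let $s$ be the longest sequence with $x\in I_s$; then $x$ is in $I_s$ but not in $I_{s0}\cup I_{s1}$, so $x$ lies in a gap. The endpoints of gaps lie in $\Gamma_0$. The complement of $C_0\cup\Gamma_0$ is the union of the interiors of the gaps, so $C_0\cup\Gamma_0$ is closed. Since evaluations are continuous on $V^0$, $Y$ is closed.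

**Definition 4 (the Cantor-affine space).** Let $C\subset[0,1]$ be a Cantor set (compact, perfect, nowhere dense) with $0,1\in C$. Put
$$X_C=\{f\in V^0:\ f\text{ affine on each component of }[0,1]\setminus C\}.$$

For the ternary set, an example is the function that is $0$ on $[0,\frac13]$, affine on $[\frac13,\frac23]$, and $1$ on $[\frac23,1]$. The components of $[0,1]\setminus C$ will be called the gaps of $C$.

**Theorem A.** $Y$ is a closed subspace of $V_2^0$ with non-separable dual, and for every bounded $S:V_2^0\to Y$ the range $S^*(Y^*)$ is separable. In particular $Y$ contains no isomorph of $V_2^0$.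

**Theorem B.** There are no bounded operators $J:V_2^0\to X_C$, $R:X_C\to V_2^0$ with $RJ=\mathrm{Id}_{V_2^0}$. Hence $V_2^0$ is not isomorphic to a complemented subspace of $X_C$, and $X_C$ is a norm-one complemented subspace of $V_2^0$ with non-separable dual which is not isomorphic to $V_2^0$.

**Theorem C.**
1. For a bounded $T:V_2^0\to V_2^0$: $T^*(V_2^{0*})$ is non-separable if and only if $\mathrm{Id}_{X_C}=R'TJ$ for some bounded $J:X_C\to V_2^0$, $R':V_2^0\to X_C$.
2. Every complemented subspace of $V_2^0$ with non-separable dual contains a complemented copy of $X_C$, and hence an isomorph of $V_2^0$.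
3. Every complemented subspace of $X_C$ with non-separable dual is isomorphic to $X_C$. (By Theorem B, the analogue for $V_2^0$ fails.)

Theorem A answers the first question and Theorem B the second. Theorem C is a positive substitute and is not needed for the two answers.

## 3. Affine interpolation and five elementary facts

For an interval $J=[x,y]$ we write $f(J)=f(y)-f(x)$. For closed $K\subset[0,1]$ with $0,1\in K$, let $I_Kf$ be the function equal to $f$ on $K$ and affine on each component of $[0,1]\setminus K$.

**Fact 1.** $v_E(f)^2\le2\|f\|_\infty\mathrm{Var}_E(f)$ for $f:E\to\mathbb R$, and Lipschitz functions vanishing at $0$ lie in $V^0$.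

*Proof.* The first claim is $|\Delta f|^2\le2\|f\|_\infty|\Delta f|$, summed. If $f$ is $L$-Lipschitz, sums over partitions of mesh less than $\delta$ are at most $L^2\delta$, and all sums are at most $L^2$. $\square$

**Fact 2.** $\|I_Kf\|=v_K(f)\le\|f\|$.

*Proof.* Only $\|I_Kf\|\le v_K(f)$ needs proof. Take a chain with a point $t_i\notin K$, in the component $(a,b)$ of $[0,1]\setminus K$. Move $t_i$ in $[a,b]$ between its neighbors in the chain (if $t_i$ is the first or last point there is only one neighbor to respect). There $I_Kf$ is affine, so the sum is a convex function of $t_i$, and it does not decrease if $t_i$ moves to a suitable one of its two extreme positions. At these, $t_i$ is in $K$ or merges with a neighbor. Either way the number of chain points outside $K$ drops. Iterate until the chain lies in $K$. $\square$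

As an example, take a bump and let $K$ consist of $0,p,q,p',q',1$. The values on $K$ are $0,0,1,1,0,0$, so every bump has norm $\sqrt2$.

**Fact 3.** If $f\in V^0$, then $\|f-I_Pf\|\to0$ as the mesh of the finite partition $P$ tends to $0$. Hence Lipschitz functions are dense in $V^0$, and $I_K$ is a norm-one projection of $V^0$ onto $\{f\in V^0:f\text{ affine on the components of }[0,1]\setminus K\}$.

*Proof.* Let all sums for $f$ over partitions of mesh $<\delta$ be $<\varepsilon$, let $\mathrm{mesh}(P)<\delta$ and $h=f-I_Pf$, so that $h|_P=0$. If a chain step $[x,y]$ contains points of $P$, with $p\le p'$ the first and last of them, then $|h(y)-h(x)|^2\le2|h(p)-h(x)|^2+2|h(y)-h(p')|^2$. So inserting all points of $P$ into a chain costs at most a factor $2$: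
$$\|h\|^2\le2\sup_{Q\supset P}\sum_Q|\Delta h|^2\le4\sup_{Q\supset P}\Big(\sum_Q|\Delta f|^2+\sum_Q|\Delta I_Pf|^2\Big)\le8\varepsilon.$$
Here $Q\supset P$ has mesh $<\delta$, which bounds the first sum by $\varepsilon$. The second is at most $\sum_P|\Delta f|^2<\varepsilon$, because $I_Pf$ is affine on the gaps of $P$ and so the squared steps inside one gap $I$ add up to at most $f(I)^2$.

The functions $I_Pf$ are Lipschitz, so Lipschitz functions are dense. The map $I_K$ does not increase Lipschitz constants and does not increase the norm (Fact 2), and $V^0$ is closed, so $I_K$ maps $V^0$ into $V^0$. Clearly $I_K$ fixes exactly the functions affine on the components. $\square$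

In particular $X_C=I_C(V^0)$ is norm-one complemented in $V^0$, and $\|f\|=v_C(f)$ on $X_C$. Also, Lipschitz functions are dense in $X_C$.

**Fact 4.** If finitely many $f_j\in V$ vanish off non-overlapping intervals $[a_j,b_j]$ and $f_j(a_j)=f_j(b_j)=0$, then $\|\sum f_j\|^2\le2\sum\|f_j\|^2$.

*Proof.* Let $f=\sum f_j$ and take a chain. A step not inside one $[a_j,b_j]$ contributes at most $2f(t_{i-1})^2+2f(t_i)^2$; charge each of these two terms, if nonzero, to the interval containing the point. If $s_1<\dots<s_r$ are the chain points in $[a_j,b_j]$, the total charged to $j$, including the steps inside, is at most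
$$2\Big(f_j(s_1)^2+\sum_i|f_j(s_{i+1})-f_j(s_i)|^2+f_j(s_r)^2\Big)\le2\|f_j\|^2,$$
by comparison with the chain $a_j,s_1,\dots,s_r,b_j$. $\square$

**Fact 5 (condensation).** Let $A$ be uncountable and $z:A\to\mathbb R^d$. For all but countably many $u\in A$, every neighborhood of $z(u)$ contains $z(v)$ for uncountably many $v\in A$.

*Proof.* If $u$ fails, then $z(u)$ lies in an open box $B$ with rational corners such that $\{v\in A:z(v)\in B\}$ is countable. There are countably many such boxes, so countably many failing $u$. $\square$

## 4. Hand computations in small subspaces, in $X_C$ and in $Y$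

*A subspace with separable dual.* Let $b_1,b_2,\dots$ be bumps with disjoint supports. Fact 4 gives $\|\sum c_kb_k\|^2\le4\sum c_k^2$ for finite sums, and a chain through the peaks and through zeros between them gives $\|\sum c_kb_k\|^2\ge2\sum c_k^2$. So their closed span is isomorphic to $\ell_2$, whose dual is separable. The hypothesis on $X^*$ in the questions is a real restriction.

*$X_C^*$ is non-separable.* A clopen interval of $C$ is a nonempty, relatively clopen, order-convex $Q\subset C$ with $0\notin Q$. Its indicator on $C$, extended affinely to the gaps, is a function $h_Q\in X_C$: a trapezoid, or a ramp if $1\in Q$. So $\|h_Q\|\le\sqrt2$. If $x<x'$ are in $C$, there is a gap $(a,b)$ of $C$ between them, and $Q=C\cap[b,1]$ contains $x'$ and not $x$. Hence $(\delta_{x'}-\delta_x)(h_Q)=1$ and $\|\delta_x-\delta_{x'}\|_{X_C^*}\ge1/\sqrt2$ for distinct $x,x'\in C\setminus\{0\}$, an uncountable set.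

*The choice of $C$ does not matter.* The gaps of $C$, ordered from left to right, form a countable dense order without first or last element. Indeed two distinct gaps have no common endpoint since $C$ is perfect, and the interval between them is not contained in $C$ since $C$ is nowhere dense; the points $0,1$ are not isolated in $C$. By Cantor's theorem on countable dense orders, the gaps of two such Cantor sets $C,C'$ correspond by an order isomorphism. Map corresponding gaps affinely onto each other. This is an increasing map between dense open sets, and it extends to an increasing homeomorphism $\varphi$ of $[0,1]$ with $\varphi(C)=C'$, affine on gaps. Composition with $\varphi$ preserves the norm, preserves $V^0$ since $\varphi$ and $\varphi^{-1}$ are uniformly continuous, and maps $X_{C'}$ isometrically onto $X_C$.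

*$X_C$ contains $V_2^0$, so it does not answer the first question.* It is natural to hope that the small-looking space $X_C$ settles both questions. It does not settle the first. Let $\varphi:[0,1]\to[0,1]$ be the Cantor function of $C$ (the ternary Cantor function composed with the homeomorphism just described): continuous, nondecreasing, onto, constant on the gaps. Then $G\mapsto G\circ\varphi$ maps $V^0$ into $X_C$. Indeed $G\circ\varphi$ is constant on gaps; it is in $V^0$ because $\varphi$ is uniformly continuous; and $\|G\circ\varphi\|=\|G\|$ because $\varphi$ is monotone and onto. So $X_C$ contains $V_2^0$ isometrically. By Theorem B, no isomorphic copy of $V_2^0$ in $X_C$ is complemented.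

*The loops destroy this copy.* The copy above consists of functions constant on gaps. In $Y$ such a function is $0$. Indeed, constancy on the gaps inside $I_s$ gives $f(\ell_s)=f(\ell_{s0})$, $f(r_{s0})=f(\ell_{s1})$, and the loop conditions give $f(\ell_{s0})=f(r_{s0})$. So all values of $f$ on $\Gamma_0$ equal $f(0)=0$, and $C_0\subset\overline{\Gamma_0}$. In $Y$, values on $C_0$ can vary only if the function varies on the gaps, and Section 7 measures what this costs. The proof must exclude all copies of $V_2^0$, not only this one; this is where the jumps enter.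

*$Y^*$ is non-separable.* For $s\ne\emptyset$ let $\phi_s$ be $1$ on $I_s$, $0$ at all points of $C_0\cup\Gamma_0$ outside $I_s$, and affine on gaps. It is a trapezoid of norm $\sqrt2$, sloped only on the gaps adjacent to $I_s$. It lies in $Y$: its values at $\ell_t,r_t$ are both $1$ if $t$ extends $s$. Otherwise both are $0$, since then either $I_t\cap I_s=\emptyset$, or $t$ is a proper initial segment of $s$ and both $\ell_t,r_t$ lie outside $I_s$. If $\sigma\ne\tau$, choose $s=\sigma|n$ which is not an initial segment of $\tau$. Then $\phi_s(t_\sigma)-\phi_s(t_\tau)=1$, so $\|\delta_{t_\sigma}-\delta_{t_\tau}\|_{Y^*}\ge1/\sqrt2$. Since restriction maps $V^{0*}$ onto $Y^*$ (Hahn–Banach), $V^{0*}$ is non-separable too.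

## 5. Jumps are square summable, and evaluations span the dual

**Lemma 6.** Let $\psi\in V^{0*}$, $u\in(0,1)$. The two limits $\psi(u^-)=\lim_{p<q<u,\,p\to u}\psi(g_{p,q})$ and $\psi(u^+)=\lim_{u<p<q,\,q\to u}\psi(g_{p,q})$ exist, so that $\beta_u(\psi)=\psi(u^-)-\psi(u^+)$ is defined and linear in $\psi$. Moreover $\sum_u\beta_u(\psi)^2\le4\|\psi\|^2$. In particular $|\beta_u(\psi)|\le2\|\psi\|$, and $\beta_u(\psi)\ne0$ for only countably many $u$.

*Proof.* Suppose one limit does not exist. By the Cauchy criterion there is $\varepsilon>0$ such that, arbitrarily close to $u$ on that side, there are two ramps whose $\psi$-values differ by at least $2\varepsilon$. Take any third ramp with rise closer to $u$ and disjoint from their rises; its value differs by at least $\varepsilon$ from one of the two. So we obtain a difference $e_1$ of two ramps with disjoint rises on that side of $u$, with $|\psi(e_1)|\ge\varepsilon$. It is, up to sign, a trapezoid of norm $\sqrt2$ whose support stays away from $u$. Repeating closer and closer to $u$ gives $e_1,e_2,\dots$ with disjoint supports.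 By Fact 4, with suitable signs,
$$n\varepsilon\le\psi\Big(\sum_{k\le n}\pm e_k\Big)\le\|\psi\|(2\cdot2n)^{1/2}=2\sqrt n\,\|\psi\|$$
for all $n$, a contradiction.

For distinct $u_1,\dots,u_m$ take disjointly supported bumps $b_k$ at $u_k$. By Fact 4,
$$\sum_k\beta_{u_k}(\psi)\psi(b_k)\le\|\psi\|\,\Big\|\sum_k\beta_{u_k}(\psi)b_k\Big\|\le2\|\psi\|\Big(\sum_k\beta_{u_k}(\psi)^2\Big)^{1/2}.$$
Let the bumps shrink; then $\psi(b_k)\to\beta_{u_k}(\psi)$ and the claim follows. $\square$

Consequently, for a bounded $T:V^0\to V^0$ and each $x$ we have $\sum_u\beta_u^T(x)^2\le4\|T\|^2$.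

The next lemma says that pointwise convergence controls weak convergence. Uniform convergence to $0$ does not give norm convergence: the zigzag with $n$ equal teeth of height $n^{-1/2}$ has squared norm at least $2n\cdot\frac1n=2$. The point of the proof is that such functions, living on very different scales, add up like an $\ell_2$ sequence.

**Lemma 7.** A bounded sequence in $V^0$ converging pointwise to $0$ is weakly null.

*Proof.* **Step 1: reduction to uniform convergence.** If the lemma fails then, after normalizing, changing signs and passing to a subsequence, $\|f_k\|\le1$, $f_k\to0$ pointwise and $\psi(f_k)\ge\varepsilon>0$ for some $\psi\in V^{0*}$. By dominated convergence and the Riesz representation of $C[0,1]^*$, $(f_k)$ is weakly null in $C[0,1]$. By Mazur's theorem, convex combinations of tails converge to $0$ uniformly. They keep the norm at most $1$ and the value of $\psi$ at least $\varepsilon$. So we may assume $\|f_k\|_\infty\to0$.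

**Step 2: separating the scales.** Put $P_0=\{0,1\}$. Inductively, given $P_{k-1}$, pass to a later member of the sequence, again called $f_k$, whose sup norm $\varepsilon_k=\|f_k\|_\infty$ satisfies
$$2^k\cdot2|P_{k-1}|\cdot4\varepsilon_k^2\le1.$$
Then by Fact 3 choose a finite $P_k\supset P_{k-1}$, with mesh at most $\frac14$ of the smallest gap length of $P_{k-1}$, so fine that $h_k=I_{P_k}f_k$ satisfies $\psi(h_k)\ge\varepsilon/2$. We have $\|h_k\|\le1$, $\|h_k\|_\infty\le\varepsilon_k$, and $h_k$ is affine on the gaps of $P_k$.

**Step 3: almost orthogonality.** We claim $\|\sum_{k\le n}h_k\|^2\le18n$. Then $n\varepsilon/2\le\psi(\sum_{k\le n}h_k)\le\|\psi\|\sqrt{18n}$ for all $n$, a contradiction.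

By Fact 2 it suffices to use chains in $P_n$. For a step $J=[x,y]$ let $\kappa(J)=\min\{k\ge0:J\cap P_k\ne\emptyset\}\le n$. Since $\sum_k2^{-|k-\kappa|}\le3$, the Cauchy–Schwarz inequality gives
$$\Big|\sum_kh_k(J)\Big|^2\le3\sum_k2^{|k-\kappa(J)|}h_k(J)^2.$$
Fix $k$ and sum over the steps $J$ of the chain, in three groups.

* $\kappa(J)=\kappa>k$. Then $J$ lies in a gap $I$ of $P_k$, where $h_k$ is affine, and in a gap of $P_{\kappa-1}$, so $|J|\le4^{-(\kappa-1-k)}|I|$. Hence
$$\sum_{J\subset I,\ \kappa(J)=\kappa}h_k(J)^2=h_k(I)^2\sum\Big(\frac{|J|}{|I|}\Big)^2\le h_k(I)^2\,4^{-(\kappa-1-k)}.$$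
Since $\sum_{m\ge1}2^m4^{-(m-1)}=4$, this group contributes at most $4\sum_Ih_k(I)^2\le4\|h_k\|^2\le4$.
* $\kappa(J)=k$. The weight is $1$, and the contribution is at most $\|h_k\|^2\le1$.
* $\kappa(J)<k$. Then $J$ meets $P_{k-1}$. There are at most $2|P_{k-1}|$ such steps, each with $|h_k(J)|\le2\varepsilon_k$ and weight at most $2^k$, so the contribution is at most $2^k\cdot2|P_{k-1}|\cdot4\varepsilon_k^2\le1$.

Altogether $\|\sum_{k\le n}h_k\|^2\le3\cdot(4+1+1)n=18n$. $\square$

**Lemma 8.** $V^{0*}=D$, where $D=\overline{\mathrm{span}}\{\delta_x:x\in(0,1]\}$.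

*Proof.* Suppose $d=\mathrm{dist}(\psi,D)>0$ for some $\psi$.

**Step 1: functions invisible on a countable set.** By Lemma 6 there is a countable dense $Q\ni0,1$ containing all $u$ with $\beta_u(\psi)\ne0$. Let $P_1\subset P_2\subset\cdots$ be finite sets containing $0,1$ with union $Q$. The functional $I_{P_k}^*\psi:f\mapsto\psi(I_{P_k}f)$ depends only on the values of $f$ on $P_k$, so it is in $D$. Hence $\|\psi-I_{P_k}^*\psi\|\ge d$, and there is $\|f_k\|\le1$ such that $h_k=f_k-I_{P_k}f_k$ has $\psi(h_k)\ge d/2$. Also $h_k\in V^0$, $\|h_k\|\le2$ and $h_k|_{P_k}=0$.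

**Step 2: a pointwise convergent subsequence.** Let $w_k(t)=v_{[0,t]}(h_k)^2$. This is increasing in $t$ and bounded by $4$. For $s<t$, a chain in $[0,s]$ can be extended to $s$ and then to $t$, so $|h_k(t)-h_k(s)|^2\le w_k(t)-w_k(s)$. By Helly's theorem and a diagonal argument, pass to a subsequence with $w_k\to w$ pointwise and with $(h_k)$ convergent at every point of $Q$ and at the countably many discontinuities of $w$. If $w$ is continuous at $t$ and $q\in Q$, then
$$|h_k(t)-h_l(t)|\le|w_k(t)-w_k(q)|^{1/2}+|h_k(q)-h_l(q)|+|w_l(t)-w_l(q)|^{1/2},$$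
so $\limsup_{k,l}|h_k(t)-h_l(t)|\le2|w(t)-w(q)|^{1/2}$, which tends to $0$ as $q\to t$. So $h_k\to h$ pointwise on $[0,1]$.

**Step 3: the limit is small.** We have $\|h\|\le2$, and $h|_Q=0$ since each $q\in Q$ is in $P_k$ for large $k$. Given $x_1<\dots<x_m$ outside $Q$, interlace them with points of $Q$. The resulting chain shows $2\sum h(x_i)^2\le\|h\|^2\le4$. So $\{h\ne0\}=\{u_1,u_2,\dots\}$ is a countable subset of $(0,1)\setminus Q$, and $\sum h(u_i)^2\le2$.

**Step 4: removing the limit by bumps.** Since $u_i\notin Q$, $\beta_{u_i}(\psi)=0$. So for each $k$ we can choose bumps $b_{i,k}$ at $u_i$ ($i\le k$) with disjoint supports inside $(u_i-\frac1k,u_i+\frac1k)$ and $|\psi(b_{i,k})|\le k^{-2}$. Let $\omega_k=\sum_{i\le k}h(u_i)b_{i,k}$. By Fact 4, $\|\omega_k\|^2\le2\cdot2\sum h(u_i)^2\le8$, and $|\psi(\omega_k)|\le k\cdot\sqrt2\cdot k^{-2}\to0$. Moreover $\omega_k\to h$ pointwise. At $u_i$ we have $\omega_k(u_i)=h(u_i)$ for $k\ge i$, since the supports are disjoint. At $x\notin\{u_i\}$, for each $k$ at most one $b_{i,k}(x)$ is nonzero, and each $i$ occurs for only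 finitely many $k$. So $\omega_k(x)\to0=h(x)$: eventually $\omega_k(x)=0$ if there are finitely many $u_i$, and otherwise because $h(u_i)\to0$.

So $(h_k-\omega_k)$ is bounded and pointwise null, while $\liminf\psi(h_k-\omega_k)\ge d/2$. This contradicts Lemma 7. (If there are finitely many $u_i$, the sums run over those $i\le k$ that exist.) $\square$

## 6. Non-separable adjoint range forces uncountably many nonzero columns

**Proposition 9.** If $T:V^0\to V^0$ is bounded and $T^*(V^{0*})$ is non-separable, then $\beta^T_u\not\equiv0$ for uncountably many $u\in(0,1)$.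

*Proof.* **Step 1: modulo a separable space, a functional is controlled by its jumps.** Let $W\subset V^{0*}$ be the closed span of $\delta_1$ and of the functionals $f\mapsto\int_0^tf$, $t\in[0,1]$. Since $|\int_s^tf|\le|t-s|\|f\|$, these depend norm continuously on $t$, and $W$ is separable. We claim
$$\mathrm{dist}(\psi,W)\le\Big(\sum_u\beta_u(\psi)^2\Big)^{1/2}\qquad(\psi\in V^{0*}).\tag{2}$$
Both sides are continuous in $\psi$, the right side by Lemma 6. By Lemma 8 it suffices to treat finite combinations of evaluations. Since $\delta_1\in W$ and $\beta_u(\delta_1)=0$ for all $u\in(0,1)$, we may take $\psi=\sum c_i\delta_{x_i}$ with distinct $x_i\in(0,1)$; then $\beta_{x_i}(\psi)=c_i$ and all other jumps vanish. Choose $\theta>0$ so small that the intervals $I_i=[x_i-\theta,x_i]\subset[0,1]$ are disjoint. For $f\in V^0$, continuity gives $\frac1\theta\int_{I_i}f=f(y_i)$ with some $y_i\in I_i$, so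
$$\Big|\sum c_i\Big(f(x_i)-\frac1\theta\int_{I_i}f\Big)\Big|\le\Big(\sum c_i^2\Big)^{1/2}\Big(\sum|f(x_i)-f(y_i)|^2\Big)^{1/2}\le\Big(\sum c_i^2\Big)^{1/2}\|f\|.$$
The functional subtracted from $\psi$ lies in $W$. This proves (2).

**Step 2: countably many columns give a separable range.** Suppose $\beta_u^T\equiv0$ for all $u$ outside a countable set $U_0$, and write $\psi_x=T^*\delta_x$. All families $(\beta_u(\psi_x))_u$ lie in the separable space $\ell_2(U_0)$. Choose $x_1,x_2,\dots$ such that the families of the $\psi_{x_n}$ are dense among them. By (2) applied to $\psi_x-\psi_{x_n}$, every $\psi_x$ lies in the closure of $\{\psi_{x_n}\}+W$, so $\{\psi_x\}$ is separable. By Lemma 8, $T^*(V^{0*})\subset\overline{\mathrm{span}}\{\psi_x\}$ is separable, a contradiction. $\square$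

**Lemma 10 (selection).** Let $E\subset[0,1]$, and suppose that for uncountably many $u$ there is $x\in E$ with $\beta_u^T(x)\ne0$. Then, after possibly replacing $T$ by $-T$, there are $\varepsilon>0$, an uncountable $U\subset(0,1)$ and an injective map $u\mapsto x_u\in E$ on $U$ with $\beta^T_u(x_u)\ge\varepsilon$.

*Proof.* Pick one such $x_u$ for each $u$. By pigeonhole, for uncountably many $u$ the sign of $\beta^T_u(x_u)$ is the same and $|\beta^T_u(x_u)|\ge\varepsilon$ for a fixed $\varepsilon$. For each $x$, only finitely many $u$ have $|\beta_u^T(x)|\ge\varepsilon$, by square summability. So $u\mapsto x_u$ is finite-to-one on this uncountable set; keep one $u$ for each value. $\square$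

## 7. Proof of Theorem A: tree energy in the loop space

That $Y$ is closed with non-separable dual was shown in Sections 2 and 4. If $S:V^0\to Y$ is an isomorphic embedding, then $S^*$ maps $Y^*$ onto $V^{0*}$, which is non-separable. So only this remains: for bounded $S:V^0\to Y$, $S^*(Y^*)$ is separable. Assume it is not.

The plan is as follows. Large matrix entries of $S$ let us prescribe, up to a factor and a small error, the values of $Sg$ at many points of $C_0$, using for $g$ a sum of ramps. On the other side, a function in $Y$ pays for its values at points of $C_0$ at every level of the tree. For the smallest case, take $F\in Y$, a node $w$, and two points $t_0\in I_{w0}$, $t_1\in I_{w1}$ of $C_0$. The chain $\ell_w<t_0<t_1<r_w$ and $F(\ell_w)=F(r_w)$ give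
$$\|F\|^2\ge|F(t_0)-F(\ell_w)|^2+|F(r_w)-F(t_1)|^2\ge\tfrac12|F(t_0)-F(t_1)|^2,$$
and the two steps used lie in $[\ell_w,t_0]$ and $[t_1,r_w]$, while the step from $t_0$ to $t_1$ was not even counted. When this is iterated over a tree the payments of all levels add up. We need a $g$ of bounded norm for which the total payment is unbounded.

**Step 1: large entries at points of $C_0$.** View $S$ as an operator into $V^0$; by Hahn–Banach its adjoint has the same range. By Proposition 9, $\beta^S_u\not\equiv0$ for uncountably many $u$. On $Y$, evaluation at a point of a gap is a convex combination of the evaluations at the two endpoints, which are in $\Gamma_0$. So each of these $u$ has some $x\in\Gamma_0\cup C_0$ with $\beta_u^S(x)\ne0$. Since $\Gamma_0$ is countable and $\{u:\beta_u^S(x)\ne0\}$ is countable for each $x$, we can take $x\in C_0$ for uncountably many $u$. By Lemma 10 (replacing $S$ by $-S$ if necessary) there are $\varepsilon>0$, an uncountable $U$, and an injective map $u\mapsto\sigma_u\in2^\omega$ on $U$ with $\beta^S_u(t_{\sigma_u})\ge\varepsilon$.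

**Step 2: uniform left and right values.** The purpose is to know $(Sg_{p,q})(t_{\sigma_u})$ for many ramps and many $u$ at once. Let $0<\eta\le\varepsilon/4$. For $u\in U$ put $\psi_u=S^*\delta_{t_{\sigma_u}}$, $a_u'=\psi_u(u^-)$, $a_u=\psi_u(u^+)$, so $a'_u-a_u\ge\varepsilon$ and $|a_u|,|a'_u|\le\|S\|$. By Lemma 6 and pigeonhole there are an uncountable $U_1\subset U$, an integer $k$ and reals $a,a'$ such that for every $u\in U_1$ we have $|a_u-a|,|a'_u-a'|\le\eta/2$, ramps with rise within $(u-\frac1k,u)$ have $\psi_u$-value within $\eta$ of $a_u'$, and ramps with rise within $(u,u+\frac1k)$ have $\psi_u$-value within $\eta$ of $a_u$. We may also take $U_1$ inside an interval of length less than $1/k$. Then $a'-a\ge\varepsilon-\eta\ge\varepsilon/2$, and for $u\in U_1$ and $\inf U_1<p<q<\sup U_1$: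
$$|(Sg_{p,q})(t_{\sigma_u})-a'|\le2\eta\ \text{ if }q<u,\qquad|(Sg_{p,q})(t_{\sigma_u})-a|\le2\eta\ \text{ if }p>u.\tag{3}$$

**Step 3: a finite tree on which the order of the $u$ matches the order of the $t_{\sigma_u}$.** Nothing so far relates the position of $u$ on the line to that of $\sigma_u$ in the tree, and we need both. For $s,t\in 2^{<\omega}\cup2^\omega$ write $s\sqsubseteq t$ if $s$ is an initial segment of $t$. We claim: for each $N\ge1$ there are nodes $w_\rho\in2^{<\omega}$ ($\rho\in\{0,1\}^{<N}$, that is, $0\le|\rho|<N$) and points $u_\rho\in U_1$ ($\rho\in\{0,1\}^N$) with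
$$w_\rho{}^\frown i\sqsubseteq w_{\rho i}\ (|\rho|<N-1),\qquad w_\rho{}^\frown i\sqsubseteq\sigma_{u_{\rho i}}\ (|\rho|=N-1),$$
and such that $\rho\mapsto u_\rho$ is strictly increasing or strictly decreasing for the lexicographic order of $\{0,1\}^N$.

*Splitting.* Let $A\subset U_1$ be uncountable. Some node $w$ has both sets $A^i=\{u\in A:w^\frown i\sqsubseteq\sigma_u\}$, $i=0,1$, uncountable. Otherwise, from the root on, each node reached has exactly one child containing $\sigma_u$ for uncountably many $u\in A$. Following it we get a branch $\sigma$; at each level only countably many $u$ leave the branch, so all but countably many $u\in A$ have $\sigma_u=\sigma$, against injectivity. By Fact 5 the sets $A^0$ and $A^1$ have distinct condensation points. Intersecting with small disjoint closed intervals around them we get uncountable $A_i\subset A^i$ with $\sup A_0<\inf A_1$ (label $w$ by $+$) or $\sup A_1<\inf A_0$ (label $-$).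

*Iterating.* Start from $A_\emptyset=U_1$ and iterate. We obtain nodes and labels for $\rho\in\{0,1\}^{<2N}$, with the nodes provisionally called $\bar w_\rho$, and sets $A_\rho$ for $|\rho|\le2N$. Moreover $\bar w_\rho{}^\frown i\sqsubseteq\bar w_{\rho i}$: all $\sigma_u$ with $u\in A_{\rho i}$ extend $\bar w_\rho{}^\frown i$, so $\bar w_{\rho i}$ is comparable with it. If $\bar w_{\rho i}$ were strictly shorter, then all these $\sigma_u$ would pass through the same child of $\bar w_{\rho i}$, while both children are met.

*Making the labels constant.* Let $m,n\ge0$. We claim that a $\pm$-labelling of $\{0,1\}^{<m+n}$ admits an embedding $e$ of $\{0,1\}^{<m}$ into the $+$ nodes or of $\{0,1\}^{<n}$ into the $-$ nodes, with $e(\rho)^\frown i\sqsubseteq e(\rho i)$. Use induction on $m+n$; the claim is trivial if $m=0$ or $n=0$. Suppose the root is $+$. Apply the induction hypothesis with $(m-1,n)$ to the two subtrees above the root. Either one of them contains a $-$ copy of $\{0,1\}^{<n}$, and we are done, or both contain a $+$ copy of $\{0,1\}^{<m-1}$, and we add the root.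 If the root is $-$, argue symmetrically.

*The configuration.* Apply this with $m=n=N$. Put $w_\rho=\bar w_{e(\rho)}$ for $|\rho|<N$, and pick $u_{\rho i}\in A_{e(\rho)i}$ for $|\rho|=N-1$. For $|\rho|<N-1$ we have $\bar w_{e(\rho)}{}^\frown i\sqsubseteq\bar w_{e(\rho)i}\sqsubseteq\bar w_{e(\rho i)}$. If $\rho<\rho'$ are two leaves, with longest common initial segment $\pi$, then $u_\rho\in A_{e(\pi)0}$ and $u_{\rho'}\in A_{e(\pi)1}$. So $u_\rho<u_{\rho'}$ if all labels used are $+$, and $u_\rho>u_{\rho'}$ if all are $-$. This proves the claim.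

**Step 4: the energy estimate in $Y$.** The purpose is to bound the differences of averages of a function of $Y$ over the leaves. Let $F\in Y$ and put $\tilde F(\rho)=F(\ell_{w_\rho})=F(r_{w_\rho})$ for $|\rho|<N$, $\tilde F(\rho)=F(t_{\sigma_{u_\rho}})$ for $|\rho|=N$, and $d_{\rho i}=\tilde F(\rho i)-\tilde F(\rho)$. Consider the chain of all points $\ell_{w_\rho},r_{w_\rho}$ ($|\rho|<N$) and $t_{\sigma_{u_\rho}}$ ($|\rho|=N$). Since $I_{w_{\rho i}}\subset I_{w_\rho{}^\frown i}$, and this lies in the interior of $I_{w_\rho}$, the point $\ell_{w_\rho}$ is immediately followed by the left point of the child $\rho0$, and $r_{w_\rho}$ is immediately preceded by the right point of the child $\rho1$ (for a leaf, both points are $t_{\sigma_{u_\rho}}$). These steps have increments $d_{\rho0}$ and $-d_{\rho1}$, and they are different for different edges. Hence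
$$\|F\|^2\ge\mathcal E:=\sum_{|\rho|<N}\ \sum_{i=0,1}d_{\rho i}^2.$$
Let $m_\rho=m_\rho(\tilde F)$ be the average of $\tilde F$ over the leaves below $\rho$ (for a leaf, its own value). The value at a leaf is $\tilde F(\rho)$ plus the sum of the $d$'s along the path from $\rho$. Below $\rho0$ there are $2^{k-1}$ nodes at distance $k$ from $\rho$, and each edge ending at such a node gets weight $2^{-(k-1)}$ in the average; likewise for $\rho1$. So
$$m_{\rho0}-m_{\rho1}=\sum_{k=1}^{N-|\rho|}2^{-(k-1)}\sum_{|\pi|=k}\pm d_{\rho\pi}.$$
With $D_k(\rho)^2=\sum_{|\pi|=k}d_{\rho\pi}^2$, the $k$-th term is at most $2^{-(k-1)}2^{k/2}D_k(\rho)=2\cdot2^{-k/2}D_k(\rho)$ in absolute value. Put $\lambda=\sum_{k\ge1}2^{-k/2}=1+\sqrt2$. By Cauchy–Schwarz, $|m_{\rho0}-m_{\rho1}|^2\le4\lambda\sum_k2^{-k/2}D_k(\rho)^2$. For fixed $k$ each edge is counted in $D_k(\rho)$ for at most one $\rho$, so $\sum_\rho D_k(\rho)^2\le\mathcal E$ and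
$$\sum_{|\rho|<N}|m_{\rho0}-m_{\rho1}|^2\le4\lambda^2\mathcal E\le24\|F\|^2,\tag{4}$$
since $4(1+\sqrt2)^2<24$.

**Step 5: test values with bounded norm and large sum (4).** Let $M=2^N$. We look for numbers $G_1,\dots,G_M$, attached to the leaves in lexicographic order, of bounded quadratic variation and with $\sum_\rho|m_{\rho0}(G)-m_{\rho1}(G)|^2$ unbounded in $N$. The first choices do not work. For a single step ($G_i=0$ for $i\le M/2$ and $1$ afterwards) only the root contributes, and the sum is $1$. For the monotone choice $G_i=i/M$ each node of level $k$ contributes $4^{-k-1}$, so level $k$ contributes $2^{-k-2}$, and the sum is less than $\frac12$. Every level has to contribute equally, so we superpose zigzags of all scales. Let $\Delta(t)=\mathrm{dist}(t,\mathbb Z)$ and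
$$h(t)=\sum_{n=0}^{N-1}2^{-n/2}\Delta(2^nt).$$

*Bounded quadratic variation.* Let $t,t'\in[0,1]$, $2^{-m-1}<|t-t'|\le2^{-m}$, $m\ge0$. From $|\Delta(x)-\Delta(y)|\le\min(|x-y|,\frac12)$ we get
$$|h(t)-h(t')|\le\sum_{n\le m}2^{n/2}|t-t'|+\frac12\sum_{n>m}2^{-n/2}.$$
The first sum is at most $(2+\sqrt2)2^{m/2}|t-t'|\le(2+\sqrt2)|t-t'|^{1/2}$. The second term is at most $\frac12(1+\sqrt2)2^{-m/2}\le\frac12(2+\sqrt2)|t-t'|^{1/2}$, because $2^{-m/2}<\sqrt2\,|t-t'|^{1/2}$. So
$$|h(t)-h(t')|^2\le\tfrac94(2+\sqrt2)^2|t-t'|\le27|t-t'|.\tag{5}$$

*Large averages.* Let $\tau_i=(i-\frac12)/M$ and $G_i=h(\tau_i)-h(\tau_1)$ for $1\le i\le M$. Identify $i$ with the $i$-th element of $\{0,1\}^N$. The leaves below $\rho$ are the points $\tau_i$ in the dyadic interval of length $2^{-|\rho|}$ coded by $\rho$. Let $|\rho|=k$, $1\le k<N$, and consider the contribution of $\Delta(2^n\cdot)$ to $m_{\rho1}-m_{\rho0}$. For $n>k$ it is $0$, because the leaves of $\rho1$ are those of $\rho0$ shifted by $2^{-k-1}$, a multiple of the period $2^{-n}$. For $n=k$ it is $0$, because $\Delta(2^k\cdot)$ and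 the set of leaves are symmetric about the center of the interval of $\rho$. For $n<k$ the function $\Delta(2^n\cdot)$ is affine on that interval with slope $(-1)^{\rho_{n+1}}2^n$, and the shift is $2^{-k-1}$, so the contribution is $(-1)^{\rho_{n+1}}2^n2^{-k-1}$. By orthogonality of the signs,
$$\sum_{|\rho|=k}|m_{\rho0}(G)-m_{\rho1}(G)|^2=4^{-k-1}\sum_{\rho\in\{0,1\}^k}\Big|\sum_{n<k}2^{n/2}(-1)^{\rho_{n+1}}\Big|^2=4^{-k-1}2^k(2^k-1)\ge\frac18.$$
Therefore
$$\sum_{|\rho|<N}|m_{\rho0}(G)-m_{\rho1}(G)|^2\ge\frac{N-1}8.\tag{6}$$
Complementing all bits of all leaves replaces $m_{\rho0}-m_{\rho1}$ by $m_{\bar\rho1}-m_{\bar\rho0}$, with $\bar\rho$ the complement of $\rho$, so the sum does not change.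

**Step 6: the contradiction.** Take the configuration of Step 3 and enumerate $\{u_\rho\}$ as $u_1<\dots<u_M$. For $2\le i\le M$ choose a ramp $g_i$ with rise inside $(u_{i-1},u_i)$, and put $g=\sum_{i=2}^M(G_i-G_{i-1})g_i$. Let $K$ consist of $0,1$ and the endpoints of the rises. On $K$, $g$ takes successively the values $G_1=0,G_2,\dots,G_M$ (with repetitions), and it is affine between. By Fact 2 and (5),
$$\|g\|^2=\sup_{i_0<i_1<\cdots}\sum_k|G_{i_k}-G_{i_{k-1}}|^2\le27.$$
Let $F=Sg\in Y$. At $t_{\sigma_{u_i}}$ the ramps $g_j$ with $j\le i$ have rise to the left of $u_i$, and those with $j>i$ to the right. By (3),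
$$F(t_{\sigma_{u_i}})=a'G_i+a(G_M-G_i)+\mathrm{err}_i=(a'-a)G_i+aG_M+\mathrm{err}_i,$$
$$|\mathrm{err}_i|\le2\eta\sum_j|G_j-G_{j-1}|\le2\eta\,2^N\sqrt{27}.$$
The order of the $u_i$ is lexicographic or reverse lexicographic on the leaves; in the second case complement all bits. In differences $m_{\rho0}-m_{\rho1}$ the constant $aG_M$ cancels, and the error contributes at most $2\max_i|\mathrm{err}_i|$ for each of the fewer than $2^N$ nodes $\rho$. By (4), (6), $\|F\|\le\sqrt{27}\|S\|$ and the triangle inequality in $\ell_2$,
$$\sqrt{24}\,\sqrt{27}\,\|S\|\ge\frac\varepsilon2\sqrt{\frac{N-1}8}-2^{N/2}\cdot2\cdot2\eta\,2^N\sqrt{27}.$$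
Here $\varepsilon$ does not depend on $N$ or $\eta$. For each $N$ we may carry out Steps 2 to 6 with $\eta$ so small that the last term is at most $1$. Then $N\to\infty$ gives a contradiction. This proves Theorem A. $\blacksquare$

## 8. Proof of Theorem B: a connected interval cannot move inside a Cantor set

The norm-one projection is in Fact 3, and the non-separability of $X_C^*$ in Section 4. If $A$ is an isomorphism of $V^0$ onto a subspace of $X_C$ which is the range of a projection $P$, then $J=A$, $R=A^{-1}P$ satisfy $RJ=\mathrm{Id}$. So it remains to show that $RJ=\mathrm{Id}_{V^0}$ is impossible for bounded $J:V^0\to X_C$, $R:X_C\to V^0$. Suppose it holds.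

Put $\rho_y=R^*\delta_y\in X_C^*$ for $y\in(0,1)$. Then $\|\rho_y\|\le\|R\|$. The map $y\mapsto\rho_y$ is $w^*$-continuous, since $\rho_y(f)=(Rf)(y)$. Also
$$J^*\rho_y=(RJ)^*\delta_y=\delta_y.\tag{7}$$

Here is the simplest case: suppose $\rho_y=\delta_{x(y)}$ with $x(y)\in C\setminus\{0\}$. For a clopen interval $Q$ of $C$, $(Rh_Q)(y)=1_Q(x(y))$ is continuous in $y$ with values in $\{0,1\}$, hence constant on $(0,1)$. Clopen intervals separate the points of $C\setminus\{0\}$, so $x(y)=x^0$ is constant, and (7) says $\delta_y=J^*\delta_{x^0}$ for all $y$, which is absurd. In general $\rho_y$ is only a norm limit of combinations $\sum c_j\delta_{x_j}$. The argument then stops at coefficients $c_j$ that are not larger than the approximation error: $Rh_Q$ need not jump when such an $x_j$ moves in or out of $Q$. So we treat large and small coefficients separately. The large ones do not move, and the small ones do not contribute to the jump at $y$ because the columns of $J$ are square summable too, for most $y$.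

**Step 1: the dual of $X_C$.** By Hahn–Banach and Lemma 8, $X_C^*=\overline{\mathrm{span}}\{\delta_x:x\in C\setminus\{0\}\}$, since on $X_C$ evaluations in gaps are convex combinations of evaluations at gap endpoints, and $\delta_0=0$. There are countably many clopen intervals, because each is determined by its minimum and maximum, which are gap endpoints or $1$. If $x<x'$ lie in a clopen interval $Q'$, there is a gap between them, so some clopen interval $Q\subset Q'$ contains $x'$ and not $x$. For distinct $x_1,\dots,x_m\in C\setminus\{0\}$ and reals $c_j$ we claim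
$$\sum c_j^2\le4\Big\|\sum c_j\delta_{x_j}\Big\|_{X_C^*}^2.\tag{8}$$
Take disjoint clopen intervals $Q_j\ni x_j$ and $f=\sum c_jh_{Q_j}$. On $C$, $f$ equals $c_j$ on $Q_j$ and $0$ elsewhere. In a chain in $C$ at most two nonzero increments involve each $Q_j$, and $|c_j-c_l|^2\le2c_j^2+2c_l^2$, so $\|f\|^2=v_C(f)^2\le4\sum c_j^2$. On the other hand $\sum_jc_j\delta_{x_j}(f)=\sum c_j^2$, so $\sum c_j^2\le\|\sum c_j\delta_{x_j}\|\cdot2(\sum c_j^2)^{1/2}$, which is (8).

**Step 2: square summability of the columns of $J$.** For $x\in C$ and $y\in(0,1)$ let $b_y(x)=\beta_y(J^*\delta_x)$. For each $x$ the set $\{y:b_y(x)\ne0\}$ is countable, by Lemma 6. Since $b_y$ is a pointwise limit on $C$ of functions $Jb$ with $b$ bumps at $y$, we have $v_C(b_y)\le\sqrt2\|J\|$. Let $E_0\subset C$ be countable, dense in $C$, containing $0,1$ and all gap endpoints. Put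
$$Y_0=\{y\in(0,1):b_y|_{E_0}=0\}.$$
Its complement in $(0,1)$ is countable. Let $y\in Y_0$ and $x_1<\dots<x_m$ in $C\setminus E_0$. There are gaps between consecutive $x_i$, so these points can be interlaced with points of $E_0$, where $b_y=0$; hence $2\sum b_y(x_i)^2\le v_C(b_y)^2\le2\|J\|^2$. Thus
$$\sum_{x\in C}b_y(x)^2\le\|J\|^2\qquad(y\in Y_0).\tag{9}$$

**Step 3: a Baire argument freezes the shape of the approximation.** Fix $\eta>0$ and a nonempty open interval $O\subset(0,1)$. For data $\mathfrak d=(m;c_1,\dots,c_m;Q_1,\dots,Q_m)$ with $c_j\in\mathbb Q$ and $Q_j$ pairwise disjoint clopen intervals, let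
$$O_{\mathfrak d}=\Big\{y\in O:\ \exists\,x_j\in Q_j\ (j\le m)\ \text{with}\ \Big\|\rho_y-\sum_jc_j\delta_{x_j}\Big\|\le\eta\Big\}.$$
There are countably many $\mathfrak d$. By Step 1 every $\rho_y$ has an approximation with rational coefficients and distinct nodes, which lie in disjoint clopen intervals, so $O=\bigcup_{\mathfrak d}O_{\mathfrak d}$. Each $O_{\mathfrak d}$ is closed in $O$. Indeed, let $y_n\to y$ in $O$ with $y_n\in O_{\mathfrak d}$ and points $x_j^n\in Q_j$. By compactness, along a subsequence $x_j^n\to x_j\in Q_j$. Then $\delta_{x_j^n}\to\delta_{x_j}$ and $\rho_{y_n}\to\rho_y$ in the $w^*$-topology, and the norm is $w^*$-lower semicontinuous. By Baire's theorem some $O_{\mathfrak d}$ contains a nonempty open interval $O'$. For $y\in O'$ choose corresponding $x_j(y)\in Q_j$.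

**Step 4: points with large coefficients do not move.** Let $|c_j|>2\sqrt2\,\eta$ and let $Q\subset Q_j$ be a clopen interval. The $Q_i$ are disjoint, so for $y\in O'$
$$(Rh_Q)(y)=\rho_y(h_Q)=c_j1_Q(x_j(y))+\theta_y,\qquad|\theta_y|\le\eta\|h_Q\|\le\sqrt2\,\eta.$$
The function $Rh_Q$ is continuous on the connected set $O'$ and takes values in the union of the disjoint intervals $[-\sqrt2\eta,\sqrt2\eta]$ and $[c_j-\sqrt2\eta,c_j+\sqrt2\eta]$. So it stays in one of them, and $1_Q(x_j(y))$ is constant on $O'$. Such $Q$ separate the points of $Q_j$, by Step 1. So $x_j(y)=x_j^0$ is constant on $O'$.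

**Step 5: a point $y$ that avoids all the fixed points.** For each $n$ apply Steps 3 and 4 with $\eta=1/n$ and with every interval $O\subset(0,1)$ with rational endpoints. We get countably many intervals $O'_{n,i}$ whose union $G_n$ is open and dense. Let $N$ be the set of all $y$ such that $b_y(x_j^0)\ne0$ for one of the countably many fixed points $x_j^0$ that arise (all $n,i,j$). By Step 2, $N$ is countable. Countable sets are meager, so by Baire's theorem there is
$$y\in Y_0\cap\bigcap_nG_n\setminus N.$$

**Step 6: the contradiction at $y$.** For each $n$ pick $O'_{n,i}\ni y$. It supplies distinct $x_j\in C\setminus\{0\}$ and $c_j$ with $\|\rho_y-\sum c_j\delta_{x_j}\|\le1/n$. Apply $\beta_y\circ J^*$. By (7), $\beta_y(J^*\rho_y)=\beta_y(\delta_y)=1$, and $|\beta_y(\psi)|\le2\|\psi\|$, so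
$$\Big|1-\sum_jc_jb_y(x_j)\Big|\le\frac{2\|J\|}n.\tag{10}$$
If $|c_j|>2\sqrt2/n$, then $x_j=x_j^0$ and $b_y(x_j)=0$, since $y\notin N$. For the remaining $j$ we have $|c_j|\le2\sqrt2/n$, while $\sum c_j^2\le4(\|R\|+1)^2$ by (8). Given $\epsilon>0$, the set $F_\epsilon=\{x\in C:|b_y(x)|\ge\epsilon\}$ is finite by (9), and by Cauchy–Schwarz off $F_\epsilon$,
$$\Big|\sum_jc_jb_y(x_j)\Big|\le\frac{2\sqrt2}n\sum_{x\in F_\epsilon}|b_y(x)|+2(\|R\|+1)\Big(\sum_{x\notin F_\epsilon}b_y(x)^2\Big)^{1/2}.$$
Let $n\to\infty$. The left side tends to $1$ by (10), and the first term on the right tends to $0$, so $1\le2(\|R\|+1)\big(\sum_{x\notin F_\epsilon}b_y(x)^2\big)^{1/2}$ for every $\epsilon>0$. As $\epsilon\to0$ the right side tends to $0$ by (9). This contradiction proves Theorem B. $\blacksquare$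

## 9. Proof of Theorem C: every operator with non-separable adjoint range fixes a complemented $X_C$

### 9.1 Factoring the identity of $X_C$ through $T$

The "if" part of (1): from $\mathrm{Id}_{X_C}=R'TJ$ we get $J^*T^*R'^*=\mathrm{Id}$ on the non-separable space $X_C^*$, so $T^*$ cannot have separable range.

For "only if", assume $T^*(V^{0*})$ is non-separable. By Proposition 9 and Lemma 10 (replacing $T$ by $-T$ if necessary, which only changes the sign of $R'$) there are $\varepsilon>0$, an uncountable $U\subset(0,1)$ and an injective map $u\mapsto x_u\in[0,1]$ on $U$ with $\beta^T_u(x_u)\ge\varepsilon$. Shrinking $U$, we may assume $|\beta_u^T(x_u)-c|\le\varepsilon/8$ for $u\in U$ with a fixed $c\ge\varepsilon$. Let $\psi_x=T^*\delta_x$ and $\eta_n=2^{-n}\varepsilon/64$.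

The idea is that $\psi_{x_u}$ is nearly $c\,\delta_u$ plus evaluations at other points $y_i(u)$. If the test functions $f$ are constant near the $y_i(u)$, then increments of $Tf$ along the $x_u$ are nearly $c$ times increments of $f$ along the $u$. We choose a Cantor scheme of points $u$ for which this can be arranged.

**Step 1: the scheme.** For $s\in2^{<\omega}$ we construct uncountable $U_s\subset U$, closed intervals $W_s,X_s$, an integer $m_s\ge0$, reals $c_0^s,\dots,c^s_{m_s}$ and closed intervals $R_i^s$ ($1\le i\le m_s$) such that: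

* (a) $u\in W_s$ and $x_u\in X_s$ for $u\in U_s$; $U_{si}\subset U_s$, $W_{si}\subset W_s$, $X_{si}\subset X_s$; $\max W_{s0}<\min W_{s1}$; $X_{s0}\cap X_{s1}=\emptyset$; for $s\ne\emptyset$ the lengths of $W_s$ and $X_s$ are at most $2^{-|s|}$;
* (b) for $u\in U_s$ there are $y_i(u)\in R_i^s$, different from $u$, with $\|\psi_{x_u}-c_0^s\delta_u-\sum_{i\ge1}c_i^s\delta_{y_i(u)}\|\le\eta_{|s|}$;
* (c) $R_i^s\cap W_{s'}=\emptyset$ whenever $|s'|=|s|$.

Suppose level $n-1$ is done (for $n=0$ start from $U$ without splitting). By Fact 5, in each $U_s$ with $|s|=n-1$, all but countably many $u$ are such that every neighborhood of $(u,x_u)$ contains $(v,x_v)$ for uncountably many $v\in U_s$. Pick two such $u$. They are distinct, and by injectivity so are their $x_u$. Small boxes around the two points $(u,x_u)$, with disjoint sides, give two uncountable subsets of $U_s$ as required in (a); the index $s0$ goes to the one with smaller $u$.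

For each of the $2^n$ resulting sets, with index $s'$, Lemma 8 gives for each $u$ in it an approximation as in (b), within $\eta_n$, with rational coefficients and distinct nodes $u,y_1(u),y_2(u),\dots\in(0,1]$ (the coefficient of $\delta_u$ may be $0$). By pigeonhole pass to an uncountable subset on which the number $m_{s'}$ of nodes $y_i$ and all coefficients are fixed. By Fact 5, discard countably many $u$ so that every neighborhood of $z(u)=(u,x_u,y_1(u),\dots,y_{m_{s'}}(u))$ contains $z(v)$ for uncountably many $v$ of the set.

Now choose one $u_{s'}$ in each set so that $u_{s'}\ne y_i(u_{s''})$ for all $s',s'',i$. For $s'=s''$ this is automatic. For $s'\ne s''$, choose the $u_{s'}$ independently and uniformly from $L$ candidates in each set. Each single equation $u_{s'}=y_i(u_{s''})$ has probability at most $1/L$, so the probability of failure is at most $\sum_{s',s''}m_{s''}/L<1$ for $L$ large. Hence a good choice exists.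

Finally take small closed intervals $W_{s'},X_{s'},R_i^{s'}$ around $u_{s'},x_{u_{s'}},y_i(u_{s'})$, so small that (c) and the length bounds hold, and intersect $W_{s'},X_{s'}$ with the sides of the box chosen at the splitting and with the previous $W_s,X_s$; these contain $u,x_u$ for all $u$ of the current set. Let $U_{s'}$ be the set of those $u$ in the current set with $z(u)\in W_{s'}\times X_{s'}\times\prod_iR_i^{s'}$. It is uncountable by the choice of $u_{s'}$.

**Step 2: orientation.** The order of the $X_{s0},X_{s1}$ may vary with $s$, and we make it uniform. Label $s$ by $+$ if $X_{s0}$ lies to the left of $X_{s1}$, otherwise by $-$. If every node has an extension labelled $+$, choose inductively a $+$ node $e(\emptyset)$ and $+$ nodes $e(si)\sqsupseteq e(s)^\frown i$. Otherwise all extensions of some node $t$ are labelled $-$; put $e(s)=t^\frown s$. In both cases $e:2^{<\omega}\to2^{<\omega}$ has values of one label, $e(s)^\frown i\sqsubseteq e(si)$, and $|e(s)|\ge|s|$. For $\tau\in2^\omega$ let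
$$\{w_\tau\}=\bigcap_nW_{e(\tau|n)},\qquad\{x_\tau\}=\bigcap_nX_{e(\tau|n)},\qquad d_\tau=\sum_{k\ge1}\tau_k2^{-k}.$$
By (a), $\tau\mapsto w_\tau$ is continuous and strictly increasing for the lexicographic order, and $\tau\mapsto x_\tau$ is strictly monotone (increasing or decreasing). So $C_W=\{w_\tau\}$ is compact. By nesting, $C_W\subset\bigcup_{|s'|=|e(s)|}W_{s'}$ for every $s$, so by (c) each $R_i^{e(s)}$ is disjoint from $C_W$.

Let $\varphi(x)=\sup\{d_\tau:w_\tau\le x\}$, with $\sup\emptyset=0$. It is nondecreasing. Since $\tau\mapsto d_\tau$ is nondecreasing, $\varphi(w_\tau)=d_\tau$. So $\varphi$ maps onto $[0,1]$, and a monotone map onto an interval is continuous. It is constant on the components of $[0,1]\setminus C_W$, hence on each $R_i^{e(s)}$.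

**Step 3: the operators.** Let $\Theta=\{00,11\}^\omega\subset2^\omega$ and $C_1=\{d_\tau:\tau\in\Theta\}=\{\sum_ka_k4^{-k}:a_k\in\{0,3\}\}$. This is a Cantor set containing $0$ and $1$, and $\tau\mapsto d_\tau$ is an order isomorphism of $\Theta$ onto it: if $\tau<\tau'$ in $\Theta$ first differ in the $k$-th pair, then $d_{\tau'}-d_\tau\ge3\cdot4^{-k}-\sum_{j>k}3\cdot4^{-j}=2\cdot4^{-k}$. By Section 4 we may work with $X_{C_1}\cong X_C$.

For $G\in X_{C_1}$ put $JG=G\circ\varphi$. Since $\varphi$ is nondecreasing, onto and uniformly continuous, with $\varphi(0)=0$, we have $\|JG\|=\|G\|$ and $JG\in V^0$.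

For $k\in V^0$ put $(Rk)(d_\tau)=k(x_\tau)-k(x_{0^\infty})$ for $\tau\in\Theta$, where $0^\infty$ is the zero sequence, and extend affinely to the gaps of $C_1$. By monotonicity of $\tau\mapsto x_\tau$ and Fact 2, $\|Rk\|=v_{C_1}(Rk)\le\|k\|$. We check that $Rk\in X_{C_1}$. First let $k$ be $L$-Lipschitz. For $n\ge1$ let $r_n(d_\tau)=k(x_{(\tau|2n)0^\infty})-k(x_{0^\infty})$, a locally constant function on $C_1$; its affine extension to the gaps has finitely many affine pieces, so it is Lipschitz and lies in $X_{C_1}$. Since $X_{e(\tau|2n)}$ has length at most $4^{-n}$, $|Rk-r_n|\le L4^{-n}$ on $C_1$. By monotonicity, $Rk$ and $r_n$ have variation at most $L$ on $C_1$. By Fact 1, $v_{C_1}(Rk-r_n)^2\le2\cdot L4^{-n}\cdot2L\to0$. So $Rk$ is a norm limit of elements of $X_{C_1}$. For general $k$ use density of Lipschitz functions (those vanishing at $0$) and $\|Rk\|\le\|k\|$.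

**Step 4: $RTJ$ is close to a multiple of the identity.** Let $f=JG$. Since $f$ is constant on each $R_i^{e(s)}$, subtracting (b) for two points $u,v\in U_{e(s)}$ cancels the terms with $i\ge1$:
$$\big|(Tf)(x_u)-(Tf)(x_v)-c_0^{e(s)}(f(u)-f(v))\big|\le2\eta_{|s|}\|f\|.$$
Let $\tau\ne\tau'$ have longest common initial segment $s$. Take $u\in U_{e(\tau|n)}$, $v\in U_{e(\tau'|n)}$ with $n\ge|s|$, so $u,v\in U_{e(s)}$, and let $n\to\infty$. Then $u\to w_\tau$, $x_u\to x_\tau$, similarly for $v$, and $f(w_\tau)=G(d_\tau)$. By continuity
$$\big|(Tf)(x_\tau)-(Tf)(x_{\tau'})-c_0^{e(s)}(G(d_\tau)-G(d_{\tau'}))\big|\le2\eta_{|s|}\|G\|.\tag{11}$$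
Next, apply $\beta_u$ to the difference in (b), for $u\in U_{e(s)}$. As $y_i(u)\ne u$, Lemma 6 gives $|c_0^{e(s)}-\beta^T_u(x_u)|\le2\eta_0=\varepsilon/32$. Hence $|c_0^{e(s)}-c|\le\frac\varepsilon8+\frac\varepsilon{32}$.

Let $d_{\tau_0}<\dots<d_{\tau_m}$ be a chain in $C_1$, $\tau_i\in\Theta$, and let $s_i$ be the longest common initial segment of $\tau_{i-1},\tau_i$. The $s_i$ are pairwise distinct: if $s_i=s_j=s$ with $i<j$, then $\tau_i$ extends $s1$ and $\tau_{j-1}$ extends $s0$, although $\tau_i\le\tau_{j-1}$. So at most $2^n$ of them have length $n$. By (11), the $i$-th increment of $RTJG-cG$ is $(c_0^{e(s_i)}-c)(G(d_{\tau_i})-G(d_{\tau_{i-1}}))$ up to an error of at most $2\eta_{|s_i|}\|G\|$. By the triangle inequality in $\ell_2$ and $\|\cdot\|=v_{C_1}(\cdot)$ on $X_{C_1}$,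
$$\|RTJG-cG\|\le\Big(\frac\varepsilon8+\frac\varepsilon{32}+2\Big(\sum_n2^n\eta_n^2\Big)^{1/2}\Big)\|G\|\le\frac\varepsilon4\|G\|\le\frac c4\|G\|,$$
where $2(\sum_n2^n\eta_n^2)^{1/2}=2\sqrt2\,\varepsilon/64<\varepsilon/16$. So $RTJ$ is invertible on $X_{C_1}$, and $\mathrm{Id}=(RTJ)^{-1}R\,T\,J$. Transporting by the isometry $X_{C_1}\cong X_C$ proves (1).

### 9.2 Complemented subspaces of $V_2^0$

Let $P$ be a projection of $V^0$ onto $X$ with $X^*$ non-separable. As an operator on $V^0$, $P^*$ is the restriction map $V^{0*}\to X^*$, which is onto, followed by the adjoint of $P:V^0\to X$, which is an isomorphic embedding because $P:V^0\to X$ is onto. So $P^*(V^{0*})\cong X^*$ is non-separable. By (1), $R'PJ=\mathrm{Id}_{X_C}$ for some $J,R'$. Then $PJ$ is an isomorphism of $X_C$ onto a subspace of $X$, and $PJR'$ restricted to $X$ is a projection onto it, since $PJR'\,PJ=PJ$. By Section 4 this copy of $X_C$ contains an isomorph of $V_2^0$. This proves (2).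

### 9.3 Complemented subspaces of $X_C$

**Step 1: $X_C\cong\ell_2(X_C)$.** This makes the decomposition argument of Step 2 available. Take $C$ to be the ternary Cantor set, and for $n\ge1$ let
$$C^{(n)}=C\cap[1-3^{-(n-1)},\,1-2\cdot3^{-n}],\qquad e_n=\min C^{(n)}=1-3^{-(n-1)}.$$
Then $C\setminus\{1\}=\bigcup_nC^{(n)}$, and $C^{(n)}=e_n+3^{-n}C$. For $f\in X_C$ let $Qf$ be equal to $f(e_n)$ on $C^{(n)}$, equal to $f(1)$ at $1$, and affine on gaps. Chains for $Qf$ in $C$ reduce to chains for $f$ in $\{e_n\}\cup\{1\}$, so $v_C(Qf)\le\|f\|$. If $f$ is $L$-Lipschitz, then $Qf|_C$ is $3L$-Lipschitz. To see this, let $t\in C^{(n)}$ and let $t'\in C$ lie to the right of $C^{(n)}$. The gap after $C^{(n)}$ has length $3^{-n}$, so $t'-t\ge3^{-n}=\frac13(1-e_n)$. If $t'\in C^{(m)}$ then $|Qf(t')-Qf(t)|=|f(e_m)-f(e_n)|\le L(e_m-e_n)\le L(1-e_n)\le3L(t'-t)$, and if $t'=1$ then $|Qf(t')-Qf(t)|\le L(1-e_n)$ directly. So $Q$ maps Lipschitz functions in $X_C$ into $X_C$, and by density it maps $X_C$ into $X_C$. Clearly $Q$ is a projection, and $\mathrm{Id}-Q$ is a projection onto $Z_0=\{f\in X_C:f(e_n)=0\ \forall n\}$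 (here $f(1)=0$ by continuity).

For $f\in Z_0$ let $v_n=v_{C^{(n)}}(f)$. Then
$$\sum v_n^2\le\|f\|^2\le5\sum v_n^2.$$
The lower bound follows by concatenating chains. For the upper bound, steps of a chain inside $C^{(n)}$ contribute at most $v_n^2$. A step between different pieces is at most $2f(t)^2+2f(t')^2$, where $f(t)^2=|f(t)-f(e_n)|^2\le v_n^2$ for $t\in C^{(n)}$ and $f(1)=0$. Each $C^{(n)}$ has at most one entry step and one exit step, charged at most $2v_n^2$ each.

Each restriction of $f$ to $[e_n,e_n+3^{-n}]$, rescaled to $[0,1]$, is an element of $X_C$ of norm $v_n$. So $Z_0$ embeds isomorphically, with closed range, into $\ell_2(X_C)$. The range is dense: given finitely many Lipschitz elements of $X_C$, place their rescaled copies on the corresponding $C^{(n)}$, put $0$ on the rest of $C$, and extend affinely to the gaps. The resulting function is Lipschitz on $C$, because finitely many pieces at positive mutual distances and at positive distance from the rest are involved, so its extension lies in $Z_0$; and such finite sequences are dense in $\ell_2(X_C)$. Hence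 $Z_0\cong\ell_2(X_C)$. With $A=Q(X_C)$ we have $X_C\cong A\oplus\ell_2(X_C)$, and
$$X_C\cong A\oplus\ell_2(X_C)\cong A\oplus\ell_2(X_C)\oplus\ell_2(X_C)\cong X_C\oplus\ell_2(X_C)\cong\ell_2(X_C).$$

**Step 2: Pełczyński's decomposition.** Let $X$ be complemented in $X_C$ with $X^*$ non-separable. Then $X_C\cong X\oplus B$ for some $B$. Since $X_C$ is complemented in $V^0$, so is $X$, and (2) gives $X\cong X_C\oplus D$ for some $D$. By Step 1, $X_C\cong X_C\oplus X_C$. Therefore
$$X\cong X_C\oplus D\cong X_C\oplus X_C\oplus D\cong X_C\oplus X,$$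
$$X_C\cong\ell_2(X_C)\cong\ell_2(X)\oplus\ell_2(B)\cong X\oplus\ell_2(X)\oplus\ell_2(B)\cong X\oplus X_C.$$
So $X\cong X_C$. By Section 4 the choice of $C$ is irrelevant, and this proves (3). The analogue for $V_2^0$ fails, since by Theorem B the space $X_C$ is complemented in $V_2^0$, has non-separable dual, and is not isomorphic to $V_2^0$. $\blacksquare$
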